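
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}


\title{The order and Hodge filtrations on the Harish-Chandra $\mathscr D$-module}

\begin{abstract}
The Harish-Chandra module $\mathcal M$ of a complex reductive Lie algebra $\mathfrak g$ carries two filtrations, one by the order of differential operators and one from Hodge theory. They agree on a dense open set. We show that they do not always agree everywhere: they differ for $\mathfrak g=\mathfrak{sp}_6$, and whenever $\mathfrak g$ has a simple ideal of type $B_n$ $(n\ge4)$, $C_n$ $(n\ge3)$, $D_n$ $(n\ge5)$, $E_6,E_7,E_8$ or $F_4$. In these cases neither $\operatorname{gr}\mathcal M$ for the order filtration nor the isospectral commuting variety is Cohen--Macaulay. The question depends only on the simple ideals of $\mathfrak g$, and the filtrations agree when every simple ideal is $\mathfrak{sl}_2$. The proof of the negative results turns Cohen--Macaulayness into a statement about gradings on the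 regular representation of the Weyl group, and contradicts it by counting degrees.
\end{abstract}

\section{Introduction}

\subsection{The module and its two filtrations}

Let $\mathfrak g$ be a complex reductive Lie algebra with adjoint group $G$, Cartan subalgebra $\mathfrak t$ and Weyl group $W$; put $r=\dim\mathfrak t$. Let $\mathfrak g^{rs}\subset\mathfrak g$ be the set of regular semisimple elements and $\mathfrak t^r=\mathfrak t\cap\mathfrak g^{rs}$. We fix a nondegenerate $G$-invariant symmetric bilinear form $(\cdot,\cdot)$ on $\mathfrak g$ and use it to identify $\mathfrak g\cong\mathfrak g^*$ and $\mathfrak t\cong\mathfrak t^*$. Chevalley's restriction isomorphism $\operatorname{res}:\mathbb C[\mathfrak g]^G\to\mathbb C[\mathfrak t]^W$ then also gives an isomorphism $\operatorname{res}:(\operatorname{Sym}\mathfrak g)^G\to(\operatorname{Sym}\mathfrak t)^W$. For $u\in\operatorname{Sym}\mathfrak g$ or $u\in\operatorname{Sym}\mathfrak t$ let $\partial_u$ be the corresponding differential operator with constant coefficients, and let $\sigma$ be the automorphism of $\operatorname{Sym}\mathfrak t$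 induced by $-1$ on $\mathfrak t$.

The \emph{Harish-Chandra module} of Hotta and Kashiwara is the holonomic left $\mathscr D$-module $\mathcal M=\mathscr D_{\mathfrak g\times\mathfrak t}/I$, where $I$ is the left ideal generated by
\begin{itemize}
\item[(a)] the vector fields $\operatorname{ad}x$, $x\in\mathfrak g$, on $\mathfrak g$ given by the adjoint action;
\item[(b)] $f\otimes1-1\otimes\operatorname{res}(f)$ for $f\in\mathbb C[\mathfrak g]^G$;
\item[(c)] $\partial_u\otimes1-1\otimes\partial_{\sigma(\operatorname{res}(u))}$ for $u\in(\operatorname{Sym}\mathfrak g)^G$.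
\end{itemize}
Since $\mathfrak g\times\mathfrak t$ is affine, we do not distinguish between $\mathscr D$-modules on it and their global sections.

Being cyclic, $\mathcal M$ has an \emph{order filtration}: $F^{\mathrm{ord}}_k\mathcal M$ is the image of the operators $F_k\mathscr D_{\mathfrak g\times\mathfrak t}$ of order $\le k$. So $F^{\mathrm{ord}}_{-1}\mathcal M=0$, and $F^{\mathrm{ord}}_0\mathcal M$ is generated by the class of $1$.

The second filtration comes from geometry. The set
\[
\mathfrak x^{rs}=\{(x,t)\in\mathfrak g^{rs}\times\mathfrak t^r:\ x\in G\cdot t\}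
\]
is a smooth closed subvariety of $\mathfrak g^{rs}\times\mathfrak t^r$. Let $i$ be this closed immersion and $\mathbf j:\mathfrak g^{rs}\times\mathfrak t^r\to\mathfrak g\times\mathfrak t$ the open inclusion. Then $\mathcal M$ is a simple $\mathscr D$-module, isomorphic to the minimal extension $\mathbf j_{!*}\int_i\mathcal O_{\mathfrak x^{rs}}$. By Saito's theory it underlies a Hodge module, and so it has a \emph{Hodge filtration} $F^{\mathrm{Hodge}}_\bullet\mathcal M$. It is normalized (by a degree shift from Saito's convention) so that, for every closed immersion $f:X\to Y$ of smooth varieties, the Hodge filtration on the right module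
\[
\textstyle\int^R_f\mathcal K_X=f_*(\mathcal K_X\otimes_{\mathscr D_X}\mathscr D_{X\to Y}),\qquad \mathscr D_{X\to Y}=\mathcal O_X\otimes_{f^{-1}\mathcal O_Y}f^{-1}\mathscr D_Y,
\]
is its order filtration, whose $k$-th term is the image of $f_*(\mathcal K_X\otimes_{f^{-1}\mathcal O_Y}f^{-1}F_k\mathscr D_Y)$. Here $\mathcal K$ is the canonical sheaf. Left and right modules correspond by $N\mapsto\mathcal K_Y\otimes N$ with filtrations indexed compatibly, and $\mathcal K$ is canonically trivialized on $\mathfrak x^{rs}$ and on $\mathfrak g\times\mathfrak t$. The setting and the following two facts are those of \cite{Gi}.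
\begin{itemize}
\item[(1)] $F^{\mathrm{ord}}$ and $F^{\mathrm{Hodge}}$ agree on $\mathfrak g^{rs}\times\mathfrak t^r$.
\item[(2)] $F^{\mathrm{ord}}_k\mathcal M\subset F^{\mathrm{Hodge}}_k\mathcal M$ for all $k\ge0$.
\end{itemize}
For $k<0$ both filtrations vanish: by (1) the sections in $F^{\mathrm{Hodge}}_k\mathcal M$ are zero on $\mathfrak g^{rs}\times\mathfrak t^r$, and the minimal extension $\mathcal M$ has no nonzero sections supported on the complement.

\emph{Do the two filtrations agree on all of $\mathfrak g\times\mathfrak t$, for every reductive $\mathfrak g$?} This question was left open in \cite{Gi}. A positive answer would be a natural guess: the filtrations agree generically, one contains the other, and, as we shall see, they agree for $\mathfrak{sl}_2$. For abelian $\mathfrak g$ there is nothing to prove, since then $\mathfrak g^{rs}\times\mathfrak t^r$ is everything.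

\subsection{Commuting pairs}

Agreement would have a strong geometric consequence, which we now set up. For $(x,y)\in\mathfrak g^2$ put $\mathfrak g_{x,y}=\{u\in\mathfrak g:[u,x]=[u,y]=0\}$. Let $\mathcal C_{\mathfrak g}=\{(x,y)\in\mathfrak g^2:[x,y]=0\}$ be the commuting variety, with its reduced structure. By Richardson \cite{Ri} it is irreducible and is the closure of $G\cdot(\mathfrak t\times\mathfrak t)$. A generic pair in $\mathfrak t\times\mathfrak t$ has centralizer $\mathfrak t$, and its $G$-orbit meets $\mathfrak t\times\mathfrak t$ in a $W$-orbit. So $\dim\mathcal C_{\mathfrak g}=(\dim\mathfrak g-r)+2r=\dim\mathfrak g+r$. By semicontinuity $\dim\mathfrak g_{x,y}\ge r$ on $\mathcal C_{\mathfrak g}$, and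
\[
\mathcal C^{reg}_{\mathfrak g}=\{(x,y)\in\mathcal C_{\mathfrak g}:\dim\mathfrak g_{x,y}=r\}
\]
is open in $\mathcal C_{\mathfrak g}$. By the \emph{isospectral commuting variety} we mean the closure $X_{\mathfrak g}\subset\mathfrak g\times\mathfrak g\times\mathfrak t\times\mathfrak t$, with its reduced structure, of
\[
\{(gt_1,gt_2,t_1,t_2):\ g\in G,\ t_1,t_2\in\mathfrak t\}.
\]
Its points are commuting pairs $(x,y)$ together with a ``joint spectrum'' $(t_1,t_2)$. Over a generic pair the fiber is a single free $W$-orbit.

\subsection{Results}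

\begin{theorem}\label{thm:sp6}
For $\mathfrak g=\mathfrak{sp}_6$ one has $F^{\mathrm{ord}}\ne F^{\mathrm{Hodge}}$. So the answer to the question is negative.
\end{theorem}

\begin{theorem}\label{thm:types}
If $\mathfrak g$ has a simple ideal of type $B_n\,(n\ge4)$, $C_n\,(n\ge3)$, $D_n\,(n\ge5)$, $E_6$, $E_7$, $E_8$ or $F_4$, then $F^{\mathrm{ord}}\neq F^{\mathrm{Hodge}}$. Moreover, neither $\operatorname{gr}^{\mathrm{ord}}\mathcal M$ nor the variety $X_{\mathfrak g}$ is Cohen--Macaulay.
\end{theorem}

\begin{theorem}\label{thm:positive}
{\rm(i)} The two filtrations agree for $\mathfrak g_1\oplus\mathfrak g_2$ if and only if they agree for $\mathfrak g_1$ and for $\mathfrak g_2$.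

{\rm(ii)} They agree if $[\mathfrak g,\mathfrak g]$ is $0$ or a direct sum of copies of $\mathfrak{sl}_2$.
\end{theorem}

By (i) and the abelian case, the question depends only on the simple ideals of $\mathfrak g$. The simple types $A_n\,(n\ge2)$, $B_2$, $B_3$, $D_4$ and $G_2$ are not decided here.

\subsection{The idea}

The associated graded module of a Hodge filtration is Cohen--Macaulay. If $F^{\mathrm{ord}}=F^{\mathrm{Hodge}}$, this forces $\operatorname{gr}^{\mathrm{ord}}\mathcal M=\mathbb C[X_{\mathfrak g}]$, and since $X_{\mathfrak g}$ is finite over $\mathcal C_{\mathfrak g}$ it forces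

\medskip
\noindent $\mathbf P(\mathfrak g)$:\quad $\mathbb C[X_{\mathfrak g}]$ is locally free over the smooth variety $\mathcal C^{reg}_{\mathfrak g}$.
\medskip

\noindent Suppose this holds. Then every fiber over $\mathcal C_{\mathfrak g}^{reg}$ is the regular representation of $W$, being a degeneration of a free orbit. At special pairs $e=(x,y)$, where $x$ and $y$ can be rescaled independently by conjugation, the fiber $A_e$ is a \emph{bigraded} quotient of $\mathbb C[\mathfrak t\times\mathfrak t]$. We join $e$ by a line in $\mathcal C^{reg}_{\mathfrak g}$ to a pair conjugate to $(h_1,y)$ with $h_1\in\mathfrak t$, where the fiber is easy to compute. This path respects the grading in $t_2$, so it determines $A_e$ as a $W$-module graded by $t_2$-degree. A second line, to a conjugate of $(x,h_2)$ with $h_2\in\mathfrak t$, determines the other grading. In particular, for a linear character $\chi$ of $W$, which occurs exactly once in $A_e$, both degrees $(p,q)$ are determined. Finally $A_e$ is a quotient of a polynomial ring, so $\chi$ must occur among polynomials of bidegree $(p,q)$.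 For a suitable pair in $\mathfrak{sp}_6$ the character of $z_1z_2z_3$ would have to occur in bidegree $(1,0)$, that is, among linear forms. It does not.

Section~\ref{sec:CM} derives $\mathbf P(\mathfrak g)$ from agreement. Sections~\ref{sec:regular}--\ref{sec:levi} contain what is needed about fibers of $X_{\mathfrak g}$, with $\mathfrak{gl}_3$ done by hand in Section~\ref{sec:gl3}. Section~\ref{sec:graded} has the key lemma, Sections~\ref{sec:BC}--\ref{sec:so10} the counterexamples, and Sections~\ref{sec:products}--\ref{sec:sl2} the proof of Theorem~\ref{thm:positive}.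

\section{From agreement of filtrations to local freeness}\label{sec:CM}

\subsection{First properties of $\mathcal C^{reg}_{\mathfrak g}$ and $X_{\mathfrak g}$}\label{subsec:first}

\emph{$\mathcal C_{\mathfrak g}^{reg}$ is smooth.} The differential at $(x,y)$ of the map $(x,y)\mapsto[x,y]$ is $(u,v)\mapsto[u,y]+[x,v]$. By invariance of the form, an element $c$ is orthogonal to its image iff $[y,c]=[x,c]=0$. So the image is $(\mathfrak g_{x,y})^\perp$. At a point of $\mathcal C^{reg}_{\mathfrak g}$ the image has dimension $\dim\mathfrak g-r$, so the kernel has dimension $\dim\mathfrak g+r=\dim\mathcal C_{\mathfrak g}$. As the kernel contains the tangent space of $\mathcal C_{\mathfrak g}$, the point is smooth.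

\emph{Symmetries.} $X_{\mathfrak g}$ is stable under $G$ acting on $(x,y)$, under $W$ acting diagonally on $(t_1,t_2)$, and under $GL_2$ acting by simultaneous linear combinations on $(x,y)$ and on $(t_1,t_2)$. It is also stable under
\begin{equation}\label{eq:translate}
(x,y,t_1,t_2)\mapsto(x+c,\,y,\,t_1+c,\,t_2),\qquad c\in\mathfrak z(\mathfrak g)=\text{the center of }\mathfrak g .
\end{equation}
In each case the dense subset in the definition is stable.

\emph{Finiteness.} $X_{\mathfrak g}$ is irreducible, being the closure of an image of $G\times\mathfrak t\times\mathfrak t$. On $X_{\mathfrak g}$ we have $[x,y]=0$, $f(x)=f(t_1)$ and $f(y)=f(t_2)$ for all $f\in\mathbb C[\mathfrak g]^G$. Since $\mathbb C[\mathfrak t]$ is finite over $\mathbb C[\mathfrak t]^W$, the map $X_{\mathfrak g}\to\mathcal C_{\mathfrak g}$ is finite. Its image is closed and contains $G\cdot(\mathfrak t\times\mathfrak t)$, so it is surjective. Hence $\dim X_{\mathfrak g}=d:=\dim\mathfrak g+r$.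

\subsection{The implication}

Identify $\operatorname{gr}\mathscr D_{\mathfrak g\times\mathfrak t}$ with $S=\mathbb C[\mathfrak g\times\mathfrak g\times\mathfrak t\times\mathfrak t]$, with coordinates $(x,y,t_1,t_2)$. Here $y$ is the covector on $\mathfrak g$ and $-t_2$ is the covector on $\mathfrak t$. Then $\operatorname{gr}^{\mathrm{ord}}\mathcal M=S/\operatorname{gr}I$.

Recall that a finite module over a Noetherian local ring is Cohen--Macaulay (CM) if its depth equals its dimension, and that a finite module over a Noetherian ring is CM if its localizations are. A CM module has no embedded associated primes. A finite module over a regular local ring whose depth is the dimension of the ring is free, by the Auslander--Buchsbaum formula.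

\begin{proposition}\label{prop:CM}
{\rm(i)} If $F^{\mathrm{ord}}=F^{\mathrm{Hodge}}$, then $\operatorname{gr}^{\mathrm{ord}}\mathcal M$ is CM.

{\rm(ii)} If $\operatorname{gr}^{\mathrm{ord}}\mathcal M$ is CM, then $\operatorname{gr}^{\mathrm{ord}}\mathcal M=\mathbb C[X_{\mathfrak g}]$; in particular $X_{\mathfrak g}$ is CM.

{\rm(iii)} If $X_{\mathfrak g}$ is CM, then $\mathbf P(\mathfrak g)$ holds.
\end{proposition}

\begin{proof}
(i) For a Hodge module, $\operatorname{gr}^F$ is a CM module over $\operatorname{gr}\mathscr D$ \cite[Lemme 5.1.13]{Sa88}. A shift of the filtration does not affect this.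

(ii) Put $A=S/\operatorname{gr}I$. Since $\mathcal M$ is holonomic, every component of the support of $A$ has dimension $d=\dim(\mathfrak g\times\mathfrak t)$. As $A$ is CM, all its associated primes are minimal, and so have dimension $d$. We show that there is only one.

The generators (a), (b), (c) have as symbols the components of $[x,y]$, the functions $f(x)-f(t_1)$, and, for homogeneous $f$, the functions $f(y)-f(t_2)$; in the last case the sign of the covector $-t_2$ cancels against $\sigma$. Hence $V(\operatorname{gr}I)$ is contained in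
\[
Z=\{[x,y]=0,\ f(x)=f(t_1),\ f(y)=f(t_2)\ \text{ for all } f\in\mathbb C[\mathfrak g]^G\},
\]
which is finite over $\mathcal C_{\mathfrak g}$. Let $\mathfrak p$ be an associated prime of $A$. Then $V(\mathfrak p)$ is irreducible of dimension $d=\dim\mathcal C_{\mathfrak g}$ and finite over the irreducible variety $\mathcal C_{\mathfrak g}$, so it maps onto $\mathcal C_{\mathfrak g}$. Hence it meets the open set $\{x\in\mathfrak g^{rs}\}$. On $Z$ the condition $x\in\mathfrak g^{rs}$ forces $t_1\in\mathfrak t^r$, because $\mathfrak g^{rs}$ is the nonvanishing locus of the discriminant, an element of $\mathbb C[\mathfrak g]^G$.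

So we need to know $A$ only over $\mathfrak g^{rs}\times\mathfrak t^r$. There, by (1) and the normalization, $F^{\mathrm{ord}}$ is the order filtration of $\int_i\mathcal O_{\mathfrak x^{rs}}$. If locally $\mathfrak x^{rs}$ is given by the vanishing of coordinates $w_1,\dots,w_c$, and $v_1,v_2,\dots$ are the remaining coordinates, then $\int_i\mathcal O_{\mathfrak x^{rs}}=\mathscr D/(\sum\mathscr D w_j+\sum\mathscr D\partial_{v_j})$ with its order filtration. Its associated graded module is the structure sheaf of the conormal bundle $\Lambda$ of $\mathfrak x^{rs}$. Thus over $\mathfrak g^{rs}\times\mathfrak t^r$ the cyclic module $A$ is $\mathcal O_\Lambda$.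

Let us compute $\Lambda$. At $(t_1,t_1)$ the tangent space of $\mathfrak x^{rs}$ is $\{([u,t_1]+s,s):u\in\mathfrak g,\ s\in\mathfrak t\}$. A covector $(y,\eta)$ kills it iff $y\in[\mathfrak g,t_1]^\perp=\mathfrak g_{t_1}=\mathfrak t$ and $\eta=-y$; since $\eta=-t_2$, this says $y=t_2\in\mathfrak t$. By $G$-equivariance
\[
\Lambda=\{(gt_1,gt_2,t_1,t_2):\ g\in G,\ t_1\in\mathfrak t^r,\ t_2\in\mathfrak t\},
\]
which is smooth, irreducible of dimension $d$, and dense in $X_{\mathfrak g}$.

The part of $V(\mathfrak p)$ over $\mathfrak g^{rs}\times\mathfrak t^r$ is nonempty, open in $V(\mathfrak p)$, of dimension $d$, and contained in $\Lambda$. It follows that $V(\mathfrak p)=\overline\Lambda=X_{\mathfrak g}$. So $\mathfrak p$ is the ideal of $X_{\mathfrak g}$, it is the only associated prime of $A$, and $A_{\mathfrak p}$ is the function field of $\Lambda$. Since $\mathfrak p$ is the only associated prime, $A\to A_{\mathfrak p}$ is injective. Hence $\operatorname{gr}I$ is the kernel of $S\to A_{\mathfrak p}$, which is $\mathfrak p$, and $A=\mathbb C[X_{\mathfrak g}]$.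

(iii) Let $e\in\mathcal C_{\mathfrak g}^{reg}$ and $\mathcal O=\mathcal O_{\mathcal C_{\mathfrak g},e}$, a regular local ring of dimension $d$. The finite $\mathcal O$-algebra $\mathbb C[X_{\mathfrak g}]\otimes\mathcal O$ has depth $d$ at each of its maximal ideals, so it has depth $d$ over $\mathcal O$. By Auslander--Buchsbaum it is free.
\end{proof}

From here on Hodge theory plays no role in the negative results. It remains to find $\mathfrak g$ for which $\mathbf P(\mathfrak g)$ fails. Note that $X_{\mathfrak g}$, $\mathcal C_{\mathfrak g}^{reg}$ and $\mathbf P(\mathfrak g)$ do not involve the form, so we may choose it as we like.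

\section{\texorpdfstring{$X_{\mathfrak g}$}{X} where one element of the pair is regular}\label{sec:regular}

If $x$ is regular, the centralizer $\mathfrak g_x$ is spanned by the gradients of the invariants at $x$, so $y$ is a combination of these gradients. This gives an explicit description of $X_{\mathfrak g}$.

Let $P_1,\dots,P_r$ be homogeneous generators of $\mathbb C[\mathfrak g]^G$, put $p_i=\operatorname{res}P_i$, and take gradients with respect to the form. By invariance $\nabla P_i(x)$ is fixed by the stabilizer of $x$ in $G$, and $\nabla P_i(x)\in\mathfrak g_x$. Let $\mathfrak g^{reg}=\{x:\dim\mathfrak g_x=r\}$. We use Kostant's theorem: \emph{for $x\in\mathfrak g^{reg}$ the vectors $\nabla P_1(x),\dots,\nabla P_r(x)$ form a basis of $\mathfrak g_x$}. In particular $(P_1,\dots,P_r):\mathfrak g^{reg}\to\mathbb C^r\cong\mathfrak t/W$ is smooth. Also $\mathfrak g_x$ is abelian for $x\in\mathfrak g^{reg}$, since it is spanned by vectors that commute with all of $\mathfrak g_x$. For $s\in\mathfrak t$ the vector $\nabla P_i(s)$ is fixed by the maximal torus, so it lies in $\mathfrak t$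 and equals $\nabla p_i(s)$.

Let $U_{\mathfrak g}=\{(x,y)\in\mathcal C_{\mathfrak g}:x\in\mathfrak g^{reg}\}$. This is open in $\mathcal C_{\mathfrak g}$, and it is contained in $\mathcal C^{reg}_{\mathfrak g}$ because $\mathfrak g_{x,y}=\mathfrak g_x$ when $\mathfrak g_x$ is abelian. By Kostant's theorem
\[
\mathfrak g^{reg}\times\mathbb C^r\xrightarrow{\ \sim\ }U_{\mathfrak g},\qquad (x,c)\mapsto\Big(x,\ \sum_i c_i\nabla P_i(x)\Big),
\]
is an isomorphism, so $c_1,\dots,c_r$ are regular functions on $U_{\mathfrak g}$.

\begin{lemma}\label{lem:regular}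
Over $U_{\mathfrak g}$ we have $\mathbb C[X_{\mathfrak g}]|_{U_{\mathfrak g}}=\mathcal O_{U_{\mathfrak g}}\otimes_{\mathbb C[\mathfrak t]^W}\mathbb C[\mathfrak t]$, where the variable of $\mathbb C[\mathfrak t]$ is $t_1$, the algebra $\mathbb C[\mathfrak t]^W=\mathbb C[\mathfrak g]^G$ acts on $\mathcal O_{U_{\mathfrak g}}$ through $x$, and $t_2=\sum_ic_i\nabla p_i(t_1)$.
\end{lemma}

\begin{proof}
Put $X_1=U_{\mathfrak g}\times_{\mathfrak t/W}\mathfrak t$. Since $U_{\mathfrak g}\to\mathfrak g^{reg}\to\mathfrak t/W$ is smooth, $X_1$ is smooth over $\mathfrak t$, hence smooth. By Chevalley $\mathbb C[\mathfrak t]$ is free over $\mathbb C[\mathfrak t]^W$, so $X_1$ is finite and flat over $U_{\mathfrak g}$, and each of its components dominates $U_{\mathfrak g}$. The part of $X_1$ over $\mathfrak g^{rs}$ is $\{(gt_1,gs,t_1):g\in G,\ t_1\in\mathfrak t^r,\ s\in\mathfrak t\}$, which is irreducible. So $X_1$ is irreducible.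

The graph map $(x,y,t_1)\mapsto(x,y,t_1,\sum c_i\nabla p_i(t_1))$ is a closed immersion of $X_1$ into $U_{\mathfrak g}\times\mathfrak t\times\mathfrak t$. At a point over $\mathfrak g^{rs}$ we have
\[
gs=\sum c_i\nabla P_i(gt_1)=g\sum c_i\nabla p_i(t_1),
\]
so $\sum c_i\nabla p_i(t_1)=s$. Thus over $\mathfrak g^{rs}$ the image is the set $\Lambda$ of Section~\ref{sec:CM}. The image is therefore the closure of $\Lambda$ in $U_{\mathfrak g}\times\mathfrak t\times\mathfrak t$, which is $X_{\mathfrak g}\cap(U_{\mathfrak g}\times\mathfrak t\times\mathfrak t)$.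
\end{proof}

In particular, over $\{x\in\mathfrak g^{rs}\}$ the map $X_{\mathfrak g}\to\mathcal C_{\mathfrak g}$ is \'etale, and the fiber over $(s_1,s_2)$ with $s_1\in\mathfrak t^r$, $s_2\in\mathfrak t$ is
\begin{equation}\label{eq:orbit}
\{(ws_1,ws_2):w\in W\}.
\end{equation}

\section{The test on \texorpdfstring{$\mathfrak{gl}_3$}{gl3}}\label{sec:gl3}

For $e\in\mathcal C_{\mathfrak g}$ let
\[
A^{\mathfrak g}_e=\mathbb C[X_{\mathfrak g}]\otimes_{\mathbb C[\mathcal C_{\mathfrak g}]}\mathbb C_e=\mathbb C[\mathfrak t\times\mathfrak t]/J^{\mathfrak g}_e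
\]
be the algebra of the scheme-theoretic fiber over $e$; we drop $\mathfrak g$ when it is clear. The ideal $J_e$ is $W$-stable. The symmetries of $X_{\mathfrak g}$ give $J_{ge}=J_e$ for $g\in G$, while a linear substitution from $GL_2$ applied to $e$ changes $J_e$ by the same substitution in $(t_1,t_2)$.

Before the general argument we carry it out by hand in a case where everything is explicit, and where no contradiction arises.

Let $V=\mathbb C[a,b]/(a^2,ab,b^2)$, with basis $1,a,b$, and let $x,y\in\mathfrak{gl}(V)=\mathfrak{gl}_3$ be multiplication by $a$ and $b$. Since $V$ is a cyclic module, the operators commuting with $x$ and $y$ are the multiplications by elements of $V$. So $\dim\mathfrak g_{x,y}=3=r$, and $e=(x,y)\in\mathcal C^{reg}_{\mathfrak g}$. Let $h_1$ and $h_2$ be the diagonal operators giving the degree in $a$ and the degree in $b$; with coordinates ordered as $(1,a,b)$ they are $h_1=(0,1,0)$, $h_2=(0,0,1)$. Conjugation by $\exp(\log\alpha\,h_1+\log\beta\,h_2)$ takes $e$ to $(\alpha x,\beta y)$. Therefore $J_e$ is bihomogeneous and $A_e$ is bigraded, by degree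 $p$ in $t_1$ and $q$ in $t_2$.

\emph{Moving $e$ to $(h_1,y)$.} The pairs $e_\tau=(x+\tau h_1,y)$ commute. Conjugating by $\exp(-x)$ takes $(h_1,y)$ to $(h_1+x,y)=e_1$. The whole line $\{e_\tau\}$ can be rescaled in $y$ by conjugating with powers of $\exp h_2$. So the fibers along it are graded by $q$, and if $\mathbb C[X_{\mathfrak g}]$ is locally free along the line, $A_e$ and $A_{(h_1,y)}$ agree as $q$-graded $W$-modules.

\emph{The fiber over $(h_1,y)$.} Apply the substitution $(x,y)\mapsto(x+y,y)$: put $z=h_1+y$ and $u=t_1+t_2$. The operator $z$ has eigenvalues $0,0,1$, with a single Jordan block for the eigenvalue $0$, so it is regular and Lemma~\ref{lem:regular} applies at $(z,y)$. With $P_i(x)=\operatorname{tr}(x^i)/i$ and the trace form, $\nabla P_i(x)=x^{i-1}$. From $h_1^2=h_1$ and $h_1y=yh_1=y^2=0$ we get $z^2=h_1$, so $y=z-z^2$. Hence $A_{(h_1,y)}$ is the algebra generated by $u=(u_1,u_a,u_b)$, subject to the condition that the elementary symmetric functions of $u$ are those of $(0,1,0)$, with $t_2=u-u^2$ and $t_1=u^2$ coordinatewise. It has three local components, permuted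 by $W=S_3$. At $u=(0,1,0)$ the equation $u_a^2(u_a-1)=0$ gives $u_a=1$; then $u_1+u_b=0$ and $u_1u_b=0$. So the component is $\mathbb C[\varepsilon]/(\varepsilon^2)$ with
\[
t_1=(0,1,0)=h_1,\qquad t_2=(\varepsilon,0,-\varepsilon).
\]
This is the coinvariant algebra, in the variable $t_2$, of the stabilizer $S_2$ of $h_1$. Inducing to $S_3$ we find, with $\rho$ the two-dimensional irreducible representation,
\[
q=0:\ 1\oplus\rho,\qquad q=1:\ \operatorname{sgn}\oplus\rho .
\]

\emph{Combining the two gradings.} By symmetry the same holds with $p$ in place of $q$. So, under $\mathbf P(\mathfrak{gl}_3)$, $\operatorname{sgn}$ sits in bidegree $(1,1)$. The two copies of $\rho$ sit in $(1,0)$ and $(0,1)$, since the part of bidegree $(0,0)$ is just $\mathbb C$. There is no contradiction: for instance $\operatorname{sgn}$ does occur among polynomials of bidegree $(1,1)$, in $\det(1,x_i,y_i)_{i=1,2,3}$, where $x_i,y_i$ are the coordinates of $t_1,t_2$. For $\mathfrak{sp}_6$ the same bookkeeping will ask for polynomials that do not exist.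

To do this in general we need the fiber over $(h_1,y)$. It is governed by the Levi subalgebra $\mathfrak g_{h_1}$, to which we turn next.

\section{Passing to Levi subalgebras and to ideals}\label{sec:levi}

Let $\mathfrak l=\mathfrak g_h$ with $h\in\mathfrak t$ be a Levi subalgebra containing $\mathfrak t$. It is reductive of the same rank $r$. Let $L\subset G$ be the corresponding connected subgroup and $W_{\mathfrak l}$ its Weyl group. Recall that the stabilizer in $W$ of a point $s\in\mathfrak t$ is generated by the reflections in the roots vanishing at $s$; so the stabilizer of $h$ is $W_{\mathfrak l}$. Put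
\[
\mathfrak l^\circ=\{x\in\mathfrak l:\ \operatorname{ad}x\ \text{is invertible on}\ \mathfrak g/\mathfrak l\}.
\]
If $x\in\mathfrak l^\circ$ commutes with $u\in\mathfrak g$, then the class of $u$ in $\mathfrak g/\mathfrak l$ is $0$; so $\mathfrak g_x\subset\mathfrak l$.

Over pairs in $\mathfrak l$ with $x\in\mathfrak l^\circ$, the fibers of $X_{\mathfrak g}$ turn out to be disjoint unions of $W$-translates of the fibers of $X_{\mathfrak l}$, provided that $X_{\mathfrak g}$ is flat there.

\begin{proposition}\label{prop:levi}
Assume $\mathbf P(\mathfrak g)$. Then $\mathbf P(\mathfrak l)$ holds. Moreover, if $e=(x,y)\in\mathcal C^{reg}_{\mathfrak l}$ and $x\in\mathfrak l^\circ$, then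
\begin{equation}\label{eq:levi}
A^{\mathfrak g}_e\ \cong\prod_{w\in W/W_{\mathfrak l}}\mathbb C[\mathfrak t\times\mathfrak t]/wJ^{\mathfrak l}_e
\end{equation}
as quotients of $\mathbb C[\mathfrak t\times\mathfrak t]$. In particular $A^{\mathfrak g}_e\cong\operatorname{Ind}_{W_{\mathfrak l}}^W A^{\mathfrak l}_e$ as $W$-modules.
\end{proposition}

\begin{proof}
Let $D=\{(x,y)\in\mathcal C^{reg}_{\mathfrak l}:x\in\mathfrak l^\circ\}$. It is open in the irreducible variety $\mathcal C_{\mathfrak l}$, and smooth. For $(x,y)\in D$ we have $\mathfrak g_{x,y}=\mathfrak l_{x,y}$, so $D\subset\mathcal C^{reg}_{\mathfrak g}$. By $\mathbf P(\mathfrak g)$, $A_D:=\mathbb C[X_{\mathfrak g}]\otimes\mathcal O_D$ is locally free over $\mathcal O_D$. It defines a closed subscheme $X_D\subset D\times\mathfrak t\times\mathfrak t$, finite and flat over $D$.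

\emph{$X_D$ is determined over an open set.} Let $D'=D\cap\{x\in\mathfrak g^{rs}\}$, which is open, and nonempty since it contains $\mathfrak t^r\times\mathfrak t$. By Section~\ref{sec:regular}, $X_D$ is \'etale over the smooth variety $D'$, hence reduced there. Since $A_D$ is locally free, it is torsion-free over $\mathcal O_D$. So $A_D$ is reduced, and $X_D$ is the closure of its part over $D'$. (Here $\mathbf P(\mathfrak g)$ is used: without it $A_D$ might have torsion.)

\emph{The part over $D'$.} Let $(x,y)\in D'$. Then $\mathfrak g_x$ is a Cartan subalgebra of $\mathfrak g$ contained in $\mathfrak l$, so it is $L$-conjugate to $\mathfrak t$, and $(x,y)=\ell(s_1,s_2)$ with $\ell\in L$, $s_1\in\mathfrak t^r$, $s_2\in\mathfrak t$. By \eqref{eq:orbit} the fiber of $X_{\mathfrak g}$ is $\{(ws_1,ws_2):w\in W\}$, and that of $X_{\mathfrak l}$ is $\{(ws_1,ws_2):w\in W_{\mathfrak l}\}$. Let $X_{\mathfrak l,D}=X_{\mathfrak l}\cap(D\times\mathfrak t\times\mathfrak t)$, which is open in $X_{\mathfrak l}$, hence irreducible, hence the closure of its part over $D'$. Taking closures in $D\times\mathfrak t\times\mathfrak t$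 we get
\[
X_D=\bigcup_{w\in W/W_{\mathfrak l}}wX_{\mathfrak l,D},
\]
where $w$ acts on $(t_1,t_2)$ only.

\emph{The union is disjoint.} Let $(x,y,t_1,t_2)\in wX_{\mathfrak l,D}\cap w'X_{\mathfrak l,D}$. Then $t_1=ws=w's'$, where $s,s'\in\mathfrak t$ both have the class of $x$ in $\mathfrak t/W_{\mathfrak l}$. Write $s'=ks$ with $k\in W_{\mathfrak l}$; then $k^{-1}w'^{-1}w$ fixes $s$. The characteristic polynomial of $\operatorname{ad}(\cdot)$ on $\mathfrak g/\mathfrak l$ has coefficients in $\mathbb C[\mathfrak l]^L$, so it is the same at $s$ and at $x$. Hence $\operatorname{ad}s$ is invertible on $\mathfrak g/\mathfrak l$, and every root vanishing at $s$ is a root of $\mathfrak l$. So the stabilizer of $s$ lies in $W_{\mathfrak l}$, and $wW_{\mathfrak l}=w'W_{\mathfrak l}$.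

Since $X_D$ is reduced, it follows that $A_D$ is the product of the algebras of functions of the $wX_{\mathfrak l,D}$. Taking the fiber at $e$ gives \eqref{eq:levi}; the group $W$ permutes the factors transitively, and $W_{\mathfrak l}$ is the stabilizer of the factor $A^{\mathfrak l}_e$. Also $\mathbb C[X_{\mathfrak l}]|_D$ is a direct summand of the locally free module $A_D$, hence locally free over $D$.

\emph{From $D$ to $\mathcal C^{reg}_{\mathfrak l}$.} Let $(x,y)\in\mathcal C_{\mathfrak l}^{reg}$. Since $\operatorname{ad}h$ is invertible on $\mathfrak g/\mathfrak l$, so is $\operatorname{ad}(x+\lambda h)$ for generic $\lambda\in\mathbb C$; then $(x+\lambda h,y)\in D$, because $h\in\mathfrak z(\mathfrak l)$. The translation \eqref{eq:translate} for $\mathfrak l$ with $c=\lambda h$ shows that $\mathbb C[X_{\mathfrak l}]$ is locally free at $(x,y)$.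
\end{proof}

\begin{proposition}\label{prop:ideals}
If $\mathbf P(\mathfrak g_1\oplus\mathfrak g_2)$ holds, then so do $\mathbf P(\mathfrak g_1)$ and $\mathbf P(\mathfrak g_2)$.
\end{proposition}

\begin{proof}
By definition $X_{\mathfrak g_1\oplus\mathfrak g_2}=X_{\mathfrak g_1}\times X_{\mathfrak g_2}$ and $\mathcal C_{\mathfrak g_1\oplus\mathfrak g_2}=\mathcal C_{\mathfrak g_1}\times\mathcal C_{\mathfrak g_2}$. Since centralizer dimensions add and each is at least the rank, $\mathcal C_{\mathfrak g_1\oplus\mathfrak g_2}^{reg}=\mathcal C_{\mathfrak g_1}^{reg}\times\mathcal C_{\mathfrak g_2}^{reg}$. Let $e_2\in\mathcal C_{\mathfrak g_2}^{reg}$. Restricting to $\mathcal C_{\mathfrak g_1}^{reg}\times\{e_2\}$, we see that $\mathbb C[X_{\mathfrak g_1}]\otimes_{\mathbb C}A^{\mathfrak g_2}_{e_2}$ is locally free over $\mathcal C_{\mathfrak g_1}^{reg}$. The vector space $A^{\mathfrak g_2}_{e_2}$ is finite-dimensional, and nonzero because $X_{\mathfrak g_2}\to\mathcal C_{\mathfrak g_2}$ is surjective. So over $\mathcal C_{\mathfrak g_1}^{reg}$ the module $\mathbb C[X_{\mathfrak g_1}]$ is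 a direct summand of a locally free module. The argument for $\mathfrak g_2$ is the same.
\end{proof}

\section{The graded fiber}\label{sec:graded}

For $h\in\mathfrak t$ let $W_h$ be its stabilizer in $W$, and let
\[
R(W_h)=\mathbb C[\mathfrak t]/(\mathbb C[\mathfrak t]^{W_h}_+)=\bigoplus_qR^q(W_h)
\]
be the coinvariant algebra of $W_h$, with its natural grading. As a $W_h$-module it is the regular representation, and the trivial representation occurs in it only in degree $0$. If $W_h=W'\times W''$ is a product of groups generated by reflections in mutually orthogonal sets of roots, then $R(W_h)=R(W')\otimes R(W'')$.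

Consider the following setting, in which $x$ and $y$ can be rescaled independently.

\medskip
\noindent $(\ast)$\quad $e=(x,y)\in\mathcal C_{\mathfrak g}^{reg}$ and $h_1,h_2\in\mathfrak t$ satisfy
\[
[h_1,x]=x,\quad[h_1,y]=0,\quad[h_2,x]=0,\quad[h_2,y]=y .
\]

\noindent Then $(\alpha x,\beta y)=\exp(\log\alpha\,h_1+\log\beta\,h_2)\cdot e$ for $\alpha,\beta\in\mathbb C^*$. So $J_e$ is bihomogeneous, and $A_e=\bigoplus A_e^{(p,q)}$ is a bigraded $W$-equivariant quotient of $\mathbb C[\mathfrak t\times\mathfrak t]$, where $p$ and $q$ are the degrees in $t_1$ and $t_2$.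

\begin{lemma}\label{lem:graded}
Assume $\mathbf P(\mathfrak g)$ and $(\ast)$. Then, as $W$-modules graded by $q$,
\[
A_e\ \cong\ \operatorname{Ind}_{W_{h_1}}^W R(W_{h_1}),
\]
and, as $W$-modules graded by $p$, $A_e\cong\operatorname{Ind}_{W_{h_2}}^WR(W_{h_2})$. In particular, for $E\in\operatorname{Irr}W$, Frobenius reciprocity gives
\begin{equation}\label{eq:mult}
\Big[\bigoplus_pA_e^{(p,q)}:E\Big]=\dim\operatorname{Hom}_{W_{h_1}}\!\big(E,R^q(W_{h_1})\big),\quad
\Big[\bigoplus_qA_e^{(p,q)}:E\Big]=\dim\operatorname{Hom}_{W_{h_2}}\!\big(E,R^p(W_{h_2})\big).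
\end{equation}
\end{lemma}

So $h_1$, which rescales $x$, controls the degree in the variable attached to $y$, and conversely.

\begin{proof}
Exchanging the two factors (an element of $GL_2$) exchanges the two statements, so we treat the grading by $q$.

\emph{Step 1: the line.} Put $e_\tau=(x+\tau h_1,y)\in\mathcal C_{\mathfrak g}$ for $\tau\in\mathbb C$. Multiplying the first component by $\alpha\in\mathbb C^*$ and then applying $\exp(-\log\alpha\,h_1)$ takes $e_\tau$ to $e_{\alpha\tau}$. These operations preserve the open set $\mathcal C^{reg}_{\mathfrak g}$, which contains $e_0=e$ and hence $e_\tau$ for small $\tau$. So the whole line lies in $\mathcal C_{\mathfrak g}^{reg}$. Since $[x,h_1]=-x$ and $[x,y]=0$, $\operatorname{Ad}(\exp(-x))$ takes $(h_1,y)$ to $(h_1+x,y)=e_1$. So $(h_1,y)\in\mathcal C_{\mathfrak g}^{reg}$ and $J_{e_1}=J_{(h_1,y)}$.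

\emph{Step 2: the grading along the line.} Let $B=(\mathbb C[\tau]\otimes\mathbb C[\mathfrak t\times\mathfrak t])/J$ be the pull-back of $\mathbb C[X_{\mathfrak g}]$ to the line. By $\mathbf P(\mathfrak g)$ it is a finite free $\mathbb C[\tau]$-module. For $\beta\in\mathbb C^*$ we have $\exp(\log\beta\,h_2)e_\tau=(x+\tau h_1,\beta y)$, so every $J_{e_\tau}$ is homogeneous in $t_2$. An element of a free $\mathbb C[\tau]$-module that vanishes at every value of $\tau$ is zero, so
\[
J=\{f:\ f(\tau,\cdot)\in J_{e_\tau}\ \text{for all }\tau\in\mathbb C\}.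
\]
Hence $J$ is homogeneous in $t_2$, and $B$ is the direct sum of its pieces of fixed $t_2$-degree. Each piece is a $W$-stable finite projective $\mathbb C[\tau]$-module, and so is each of its isotypic components. These have constant rank, so the fibers of the piece at $\tau=0$ and $\tau=1$ are isomorphic $W$-modules. Therefore $A_e\cong A_{e_1}=A_{(h_1,y)}$ as $q$-graded $W$-modules.

\emph{Step 3: the fiber over $(h_1,y)$.} Let $\mathfrak l=\mathfrak g_{h_1}$, with Weyl group $W_{\mathfrak l}=W_{h_1}$. Then $y\in\mathfrak l$ and $h_1\in\mathfrak z(\mathfrak l)\cap\mathfrak l^\circ$. Moreover $\mathfrak l_y=\mathfrak l_{h_1,y}=\mathfrak g_{h_1,y}$ has dimension $r$. So $(h_1,y)\in\mathcal C^{reg}_{\mathfrak l}$, and $y$ is a regular element of $\mathfrak l$. Proposition~\ref{prop:levi} applies, and we have to find $J^{\mathfrak l}_{(h_1,y)}$. By the translation \eqref{eq:translate} for $\mathfrak l$ with $c=h_1$, it is obtained from $J^{\mathfrak l}_{(0,y)}$ by replacing $t_1$ with $t_1-h_1$.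

Let $Q_1,\dots,Q_r$ be homogeneous generators of $\mathbb C[\mathfrak l]^L$ and $q_j=Q_j|_{\mathfrak t}$. For $\beta\in\mathbb C^*$ the element $\beta y$ is conjugate to $y$ under $\exp(\log\beta\,h_2)\in L$, so $Q_j(y)=Q_j(\beta y)=\beta^{\deg Q_j}Q_j(y)$ and $Q_j(y)=0$. Now apply Lemma~\ref{lem:regular} to $\mathfrak l$, with the two factors exchanged, at the pair $(0,y)$. It says that $A^{\mathfrak l}_{(0,y)}$ is $\mathbb C[\mathfrak t]/(q_1,\dots,q_r)$ in the variable $t_2$, and that $t_1=\sum_jc_j\nabla q_j(t_2)$, where $0=\sum_jc_j\nabla Q_j(y)$. By Kostant's theorem all $c_j=0$, so $t_1=0$. Hence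
\[
J^{\mathfrak l}_{(h_1,y)}=\big(t_1-h_1,\ q_1(t_2),\dots,q_r(t_2)\big),
\]
where $t_1-h_1$ stands for its coordinates. This ideal is homogeneous in $t_2$, and the quotient is $R(W_{h_1})$ in the variable $t_2$, with its natural grading. By \eqref{eq:levi}, $A_{(h_1,y)}$ is the product of the quotients by the $W$-translates of this ideal. So it is $\operatorname{Ind}_{W_{h_1}}^WR(W_{h_1})$ as a graded $W$-module.
\end{proof}

\begin{remark}\label{rem:chi}
By the lemma, under its assumptions, $A_e$ is the regular representation of $W$. A character $\chi:W\to\mathbb C^*$ thus occurs in $A_e$ exactly once, in a single bidegree $(p,q)$: here $q$ is the degree in which $\chi|_{W_{h_1}}$ occurs in $R(W_{h_1})$, and $p$ the degree in which $\chi|_{W_{h_2}}$ occurs in $R(W_{h_2})$. Since $A_e^{(p,q)}$ is a quotient of $\mathbb C[\mathfrak t\times\mathfrak t]^{(p,q)}$, the character $\chi$ must occur in $\mathbb C[\mathfrak t\times\mathfrak t]^{(p,q)}$.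
\end{remark}

\section{\texorpdfstring{$\mathfrak{sp}_6$}{sp6} and \texorpdfstring{$\mathfrak{so}_9$}{so9}}\label{sec:BC}

\subsection{Pairs from rectangles}

The pair used for $\mathfrak{gl}_3$ came from a monomial quotient of $\mathbb C[a,b]$. When the monomials fill a rectangle, the quotient has a symmetry exchanging opposite monomials, and we obtain pairs in symplectic and orthogonal Lie algebras.

For $k,m\ge1$ let $V_{k,m}=\mathbb C[a,b]/(a^k,b^m)$, and let $\langle f,g\rangle$ be the coefficient of $a^{k-1}b^{m-1}$ in $f(a,b)\,g(-a,-b)$. It pairs the monomial $a^ib^j$ with $a^{k-1-i}b^{m-1-j}$, up to sign, so it is nondegenerate. Replacing $(a,b)$ by $(-a,-b)$ gives $\langle g,f\rangle=(-1)^{k+m}\langle f,g\rangle$. So the form is skew if $k+m$ is odd and symmetric if $k+m$ is even. Let $\mathfrak g\subset\mathfrak{gl}(V_{k,m})$ be the symplectic or orthogonal Lie algebra of this form. Let $x,y$ be multiplication by $a,b$, and let $h_1,h_2$ be the diagonal operators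
\[
h_1(a^ib^j)=\big(i-\tfrac{k-1}2\big)a^ib^j,\qquad h_2(a^ib^j)=\big(j-\tfrac{m-1}2\big)a^ib^j .
\]

\begin{lemma}\label{lem:rect}
The operators $x,y,h_1,h_2$ lie in $\mathfrak g$ and satisfy the commutation relations of $(\ast)$, and $[x,y]=0$. The centralizer $\mathfrak g_{x,y}$ is the space of multiplications by odd elements of $V_{k,m}$, that is, by combinations of monomials $a^ib^j$ with $i+j$ odd.
\end{lemma}

\begin{proof}
Since $V_{k,m}$ is a cyclic module, the centralizer of $x,y$ in $\mathfrak{gl}(V_{k,m})$ consists of the multiplications by elements $\mu\in V_{k,m}$. As $\langle f,\mu g\rangle=\langle\mu(-a,-b)f,g\rangle$, multiplication by $\mu$ lies in $\mathfrak g$ iff $\mu(-a,-b)=-\mu(a,b)$. This gives $x,y\in\mathfrak g$ and the last claim. The eigenvalues of $h_1$ on paired monomials are opposite, and likewise for $h_2$; so $h_1,h_2\in\mathfrak g$. The relations in $(\ast)$ say that $x$ raises $i$ by one and fixes $j$, and that $y$ does the reverse.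
\end{proof}

Suppose that $\mathfrak g$ has type $C_r$ or $B_r$, that is, $k+m$ is odd, or $k$ and $m$ are both odd. The diagonal operators in $\mathfrak g$ form a Cartan subalgebra $\mathfrak t$ containing $h_1$ and $h_2$. Choosing one monomial from each pair of distinct paired monomials, we get coordinates $z_1,\dots,z_r$ on $\mathfrak t$, the eigenvalues on these monomials. The Weyl group $W$ consists of all signed permutations of the coordinates. Let $\chi:W\to\{\pm1\}$ be the character by which $W$ acts on $z_1\cdots z_r$; it is the product of the signs.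

\begin{lemma}\label{lem:degree}
If $\chi$ occurs in $\mathbb C[\mathfrak t\times\mathfrak t]^{(p,q)}$, then $p+q\ge r$.
\end{lemma}

\begin{proof}
Let $x_i,y_i$ be the coordinates of $t_1,t_2$. Monomials in them are eigenvectors for the group of sign changes, so some monomial of bidegree $(p,q)$ has the same eigenvalues as $z_1\cdots z_r$. For each $i$ it has odd total degree in $(x_i,y_i)$. So its degree $p+q$ is at least $r$.
\end{proof}

\subsection{Proof of Theorem \ref{thm:sp6}}

Take $(k,m)=(2,3)$, so $\mathfrak g=\mathfrak{sp}_6$. The monomials of odd degree are $a,b,ab^2$, so $\dim\mathfrak g_{x,y}=3=r$ and $(\ast)$ holds. Let $z_1,z_2,z_3$ be the eigenvalues on $ab^2,ab,a$, whose partners are $1,b,b^2$. Then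
\[
h_1=\big(\tfrac12,\tfrac12,\tfrac12\big),\qquad h_2=(1,0,-1).
\]
Suppose $\mathbf P(\mathfrak{sp}_6)$ holds, and let $(p,q)$ be the bidegree of $\chi$ in $A_e$ (Remark~\ref{rem:chi}).
\begin{itemize}
\item $W_{h_1}$ is the group $S_3$ of permutations, on which $\chi$ is trivial. So $q=0$.
\item $W_{h_2}\cong(\mathbb Z/2)^2$ is generated by $(z_1,z_3)\mapsto(-z_3,-z_1)$, on which $\chi=1$, and $z_2\mapsto-z_2$, on which $\chi=-1$. Its coinvariant algebra is $\mathbb C[\alpha,\beta]/(\alpha^2,\beta^2)$ with $\alpha=z_1+z_3$ and $\beta=z_2$, and $\chi$ occurs in it only in the line spanned by $\beta$. So $p=1$.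
\end{itemize}
Then $p+q=1<3$, contrary to Lemma~\ref{lem:degree}. So $\mathbf P(\mathfrak{sp}_6)$ fails, and $F^{\mathrm{ord}}\ne F^{\mathrm{Hodge}}$ by Proposition~\ref{prop:CM}. \qed

\subsection{\texorpdfstring{$\mathbf P(\mathfrak{so}_9)$}{P(so9)} fails}\label{subsec:so9}

Take $(k,m)=(3,3)$, so $\mathfrak g=\mathfrak{so}_9$. The monomials of odd degree are $a,b,a^2b,ab^2$, so $\dim\mathfrak g_{x,y}=4=r$ and $(\ast)$ holds. Let $z_1,\dots,z_4$ be the eigenvalues on $a^2b^2,a^2b,a^2,ab^2$, whose partners are $1,b,b^2,a$; the monomial $ab$ is its own partner and has eigenvalue $0$. Then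
\[
h_1=(1,1,1,0),\qquad h_2=(1,0,-1,1).
\]
The group $W_{h_1}$ is the product of $S_3$, permuting $z_1,z_2,z_3$, and the group generated by $z_4\mapsto-z_4$. The group $W_{h_2}$ is the product of $S_3$, permuting $z_1,-z_3,z_4$, and the group generated by $z_2\mapsto-z_2$. In both cases $\chi$ is trivial on $S_3$: for $W_{h_2}$ this holds because the generators $(z_1,z_3)\mapsto(-z_3,-z_1)$ and $z_1\leftrightarrow z_4$ have an even number of signs. In both cases $\chi$ is nontrivial on the factor $\mathbb Z/2$. So $\chi$ occurs in the coinvariant algebra only in degree $0+1=1$. If $\mathbf P(\mathfrak{so}_9)$ held, $\chi$ would have bidegree $(1,1)$ in $A_e$, contrary to Lemma~\ref{lem:degree}, as $2<4$.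

\section{\texorpdfstring{$\mathfrak{so}_{10}$}{so10} and the proof of Theorem \ref{thm:types}}\label{sec:so10}

\subsection{\texorpdfstring{$\mathbf P(\mathfrak{so}_{10})$}{P(so10)} fails}\label{subsec:so10}

For type $D_n$ the product of the signs is $1$ on $W$, so the character $\chi$ is not available. Instead we follow the reflection representation $\mathfrak t$ itself.

Let $V=V_{3,3}$ with its symmetric form, and consider $V\oplus\mathbb Cw$ with $(w,w)=1$ and $w\perp V$. Extend $x,y,h_1,h_2$ from Section~\ref{subsec:so9} by $0$ on $w$. Then $\mathfrak{so}_{10}=\mathfrak{so}(V)\oplus(V\wedge w)$, and $x$ acts on the second summand by $[x,v\wedge w]=(xv)\wedge w$; similarly for $y$. So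
\[
\dim\mathfrak g_{x,y}=4+\dim(\ker x\cap\ker y\cap V)=4+\dim\mathbb Ca^2b^2=5=r,
\]
and $(\ast)$ holds. The Cartan subalgebra $\mathfrak t$ consists of the diagonal operators in $\mathfrak{so}(V)$ together with $\mathfrak{so}$ of the nondegenerate plane $\langle ab,w\rangle$. Its coordinates are $z_1,\dots,z_4$ as before and $z_5$, the eigenvalue on the isotropic vector $ab+\sqrt{-1}\,w$. So
\[
h_1=(1,1,1,0,0),\qquad h_2=(1,0,-1,1,0).
\]
The Weyl group $W$ consists of the signed permutations with an even number of sign changes.

The roots are $\pm z_i\pm z_j$ $(i<j)$. Those vanishing at $h_1$ are, up to sign, the differences among $z_1,z_2,z_3$, and $z_4\pm z_5$. Those vanishing at $h_2$ are, up to sign, the differences among $z_1,-z_3,z_4$, and $z_2\pm z_5$. So each of $W_{h_1},W_{h_2}$ is a product $S_3\times(\mathbb Z/2)^2$, the second factor being generated by two orthogonal reflections, with roots $\alpha,\beta$ say. As a module over this group, $\mathfrak t\cong\mathfrak t^*$ is the sum of the permutation module $1\oplus\rho$ of $S_3$ and the two lines $\mathbb C\alpha$,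 $\mathbb C\beta$. Here $\rho$ is the two-dimensional irreducible representation of $S_3$. The coinvariant algebra is $R(S_3)\otimes\mathbb C[\alpha,\beta]/(\alpha^2,\beta^2)$, where $R(S_3)$ is $1,\rho,\rho,\operatorname{sgn}$ in degrees $0,1,2,3$. In it
\[
1\ \text{occurs in degree }0,\quad \rho\ \text{in degrees }1,2,\quad \mathbb C\alpha\ \text{in degree }1,\quad \mathbb C\beta\ \text{in degree }1 ,
\]
each with multiplicity one in each degree listed.

Assume $\mathbf P(\mathfrak{so}_{10})$. By \eqref{eq:mult}, $A_e$ contains exactly five copies of the irreducible $W$-module $\mathfrak t$, in bidegrees $(p_k,q_k)$, $k=1,\dots,5$, with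
\[
\{p_k\}=\{q_k\}=\{0,1,1,1,2\}\quad\text{as multisets}.
\]
Each copy forces $\mathfrak t$ to occur in $\mathbb C[\mathfrak t\times\mathfrak t]^{(p_k,q_k)}$. Consider the group of even sign changes $\varepsilon=(\varepsilon_1,\dots,\varepsilon_5)$, $\prod\varepsilon_i=1$. A monomial of total degree $n_i$ in the $i$-th coordinates of $t_1$ and $t_2$ has the character $\prod\varepsilon_i^{n_i}$. This is the character $\varepsilon_1$, which occurs in $\mathfrak t$, iff $n_1$ is odd and the other $n_i$ are even, or $n_1$ is even and the other $n_i$ are odd. So $s_k=p_k+q_k=\sum n_i$ is odd, or even and at least $4$.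

Now $\sum s_k=5+5=10$. A sum of five odd numbers is odd, so some $s_k$ is even, hence at least $4$, and therefore $(p_k,q_k)=(2,2)$. As $2$ occurs only once in each multiset, the other four pairs have entries in $\{0,1\}$, so their sums are at most $2$; being odd or at least $4$, these sums are all $1$. Then $\sum s_k=4+4=8$, a contradiction. So $\mathbf P(\mathfrak{so}_{10})$ fails.

\subsection{Proof of Theorem \ref{thm:types}}

A simple Lie algebra of one of the types listed has a Levi subalgebra with a simple ideal of type $B_4$, $C_3$ or $D_5$, by the following subdiagrams of the Dynkin diagram: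
\[
B_4\subset B_n\ (n\ge4);\qquad C_3\subset C_n\ (n\ge3),\ F_4;\qquad D_5\subset D_n\ (n\ge5),\ E_6,\ E_7,\ E_8 .
\]
Now let $\mathfrak g$ be as in the theorem. Taking this Levi subalgebra in one simple ideal and everything else unchanged, we get a Levi subalgebra $\mathfrak l$ of $\mathfrak g$ having $\mathfrak{so}_9$, $\mathfrak{sp}_6$ or $\mathfrak{so}_{10}$ as a direct summand. If $\mathbf P(\mathfrak g)$ held, then so would $\mathbf P(\mathfrak l)$ by Proposition~\ref{prop:levi}, and then $\mathbf P$ of this summand by Proposition~\ref{prop:ideals}. But $\mathbf P$ fails for $\mathfrak{sp}_6$, $\mathfrak{so}_9$ and $\mathfrak{so}_{10}$ by Sections~\ref{sec:BC} and~\ref{subsec:so10}. So $\mathbf P(\mathfrak g)$ fails. By Proposition~\ref{prop:CM}, $X_{\mathfrak g}$ is not CM, hence $\operatorname{gr}^{\mathrm{ord}}\mathcal M$ is not CM, hence $F^{\mathrm{ord}}\ne F^{\mathrm{Hodge}}$. \qed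

\section{Direct sums}\label{sec:products}

We now prove Theorem~\ref{thm:positive}, and use the following parts of Saito's theory \cite{Sa88,Sa90}.
\begin{itemize}
\item[(S1)] A pure Hodge module with strict support (that is, with no nonzero sub- or quotient object of smaller support) is determined by its restriction to a dense open subset of the support. In particular its Hodge filtration is determined by the underlying $\mathscr D$-module and the filtration on such a subset.
\item[(S2)] Morphisms of mixed Hodge modules are strict for the Hodge filtrations. So subobjects and quotients carry the induced filtrations.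
\item[(S3)] The weight filtration of a mixed Hodge module consists of submodules. So a mixed Hodge module whose underlying $\mathscr D$-module is simple is pure, and it has strict support.
\item[(S4)] The external product of two Hodge modules is a mixed Hodge module, with the convolution of the Hodge filtrations \cite{Sa90}.
\end{itemize}

\begin{remark}\label{rem:form}
The map $\operatorname{res}$ on $(\operatorname{Sym}\mathfrak g)^G$ does not depend on the form: for $u\in\mathfrak g$ the function $(u,\cdot)$ on $\mathfrak t$ equals $(\operatorname{pr}u,\cdot)$, where $\operatorname{pr}:\mathfrak g\to\mathfrak t$ is the projection killing the root spaces, so $\operatorname{res}$ is induced by $\operatorname{pr}$. Hence $\mathcal M$ and both filtrations are independent of the form. For $\mathfrak g=\mathfrak g_1\oplus\mathfrak g_2$ we may therefore take $\mathfrak g_1\perp\mathfrak g_2$.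
\end{remark}

\begin{proof}[Proof of Theorem \ref{thm:positive}{\rm(i)}]
Let $\mathfrak g=\mathfrak g_1\oplus\mathfrak g_2$, let $\mathcal M_1,\mathcal M_2$ be the Harish-Chandra modules of the summands, and $I_1,I_2$ their ideals. The ideal $I$ is generated by $I_1$ and $I_2$. For (a) this is clear. For (b), with $f_j\in\mathbb C[\mathfrak g_j]^{G_j}$,
\[
f_1f_2-\operatorname{res}f_1\operatorname{res}f_2=f_2\,(f_1-\operatorname{res}f_1)+\operatorname{res}f_1\,(f_2-\operatorname{res}f_2),
\]
and for (c) the same identity holds with $f_j$, $\operatorname{res}f_j$ replaced by $\partial_{u_j}$, $\partial_{\sigma(\operatorname{res}u_j)}$, which all commute. So $\mathcal M=\mathcal M_1\boxtimes\mathcal M_2$ and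
\[
F_k^{\mathrm{ord}}\mathcal M=\sum_{i+j=k}F_i^{\mathrm{ord}}\mathcal M_1\boxtimes F_j^{\mathrm{ord}}\mathcal M_2 .
\]

The same formula holds for the Hodge filtration. Indeed, by (S4) the right-hand side with ``Hodge'' is, up to a shift of the index, the filtration of a mixed Hodge module structure on $\mathcal M$. This structure is pure with strict support by (S3), as $\mathcal M$ is simple. The open set $\mathfrak g^{rs}\times\mathfrak t^r$ is the product of the corresponding sets for $\mathfrak g_1$ and $\mathfrak g_2$, and $\mathfrak x^{rs}$ is likewise a product. On this open set the right-hand side is the convolution of the order filtrations of two direct images of structure sheaves, which is the order filtration for the product of the two immersions. So it has the right normalization, and (S1) applies.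

If the filtrations agree for $\mathfrak g_1$ and $\mathfrak g_2$, they clearly agree for $\mathfrak g$. Conversely, suppose they agree for $\mathfrak g$, and let $m\in F_k^{\mathrm{Hodge}}\mathcal M_1$. The class $1$ lies in $F^{\mathrm{ord}}_0\mathcal M_2\subset F_0^{\mathrm{Hodge}}\mathcal M_2$ by (2). So
\[
m\otimes1\in F_k^{\mathrm{Hodge}}\mathcal M=F_k^{\mathrm{ord}}\mathcal M\subset F_k^{\mathrm{ord}}\mathcal M_1\otimes\mathcal M_2,
\]
where the last inclusion holds because $F^{\mathrm{ord}}_j\mathcal M_2=0$ for $j<0$. As $1\neq0$ in $\mathcal M_2$, applying a linear functional on $\mathcal M_2$ that does not vanish at $1$ gives $m\in F_k^{\mathrm{ord}}\mathcal M_1$. With (2), the filtrations agree for $\mathfrak g_1$, and in the same way for $\mathfrak g_2$.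
\end{proof}

\section{\texorpdfstring{$\mathfrak{sl}_2$}{sl2}}\label{sec:sl2}

For abelian $\mathfrak g$ the filtrations agree by (1). So by Theorem~\ref{thm:positive}(i), part (ii) reduces to $\mathfrak g=\mathfrak{sl}_2$. There $\mathcal M$ is supported on a quadric cone with an isolated singularity, for which Saito has computed the Hodge filtration on the module of meromorphic functions. We embed $\mathcal M$ in the quotient of that module by the regular functions, and compare.

\subsection{The embedding}

Take orthonormal coordinates $x_1,x_2,x_3$ on $\mathfrak g$ and $s$ on $\mathfrak t$. On $Y=\mathfrak g\times\mathfrak t=\mathbb C^4$ let $q=(x,x)-s^2$. With $z_i=x_i$ for $i\le3$ and $z_4=\sqrt{-1}\,s$ we have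
\[
q=\sum_{i=1}^4z_i^2,\qquad \Box:=\sum_{i=1}^4\partial_i^2=\Delta_{\mathfrak g}-\partial_s^2,\qquad\partial_i=\partial/\partial z_i,\quad \Delta_{\mathfrak g}=\sum_{i=1}^3\partial_{x_i}^2 .
\]
From $\partial_i^2q^c=2c\,q^{c-1}+4c(c-1)z_i^2q^{c-2}$ we get
\begin{equation}\label{eq:box}
\Box q^c=4c(c+1)\,q^{c-1}.
\end{equation}
Let $Q=\{q=0\}$, an irreducible cone, smooth outside $0$. It is the closure of $\mathfrak x^{rs}$, since $(x,t)\in\mathfrak g^{rs}\times\mathfrak t^r$ lies in $\mathfrak x^{rs}$ iff $(x,x)=(t,t)$. Put $N=H_Q^1(\mathcal O_Y)=\mathcal O_Y(*Q)/\mathcal O_Y$, and write $\mathscr D=\mathscr D_Y$.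

The class $v=[q^{-1}]\in N$ is killed by $I$. Indeed, the vector fields (a) kill $q$, the generators (b) are multiples of $q$, and the generators (c) are combinations of $\Delta_{\mathfrak g}^k-\partial_s^{2k}\in\mathscr D\,\Box$, which kill $v$ by \eqref{eq:box} with $c=-1$. As $\mathcal M$ is simple and $v\ne0$, the map $1\mapsto v$ is an embedding:
\begin{equation}\label{eq:embed}
\mathcal M\cong\mathscr D v\subset N,\qquad F_k^{\mathrm{ord}}\mathcal M=F_k\mathscr D\,v .
\end{equation}

\subsection{The Hodge filtration is induced from $N$}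

$N$ underlies a mixed Hodge module, and by (S2) $F_kN$ is the image of $F_k\mathcal O_Y(*Q)$. On $Y\setminus0$, where $Q$ is smooth,
\[
F_kN=\mathcal O((k+1)Q)/\mathcal O=F_k\mathscr D\,v\qquad(k\ge0),
\]
which is the normalized filtration of the direct image of $\mathcal O_{Q\setminus0}$. This direct image is $N|_{Y\setminus0}$; it is simple, so $\mathcal M=N$ on $Y\setminus0$.

We claim that $\mathcal M$ is a mixed Hodge submodule of $N$. Let $j:Y\setminus0\to Y$ be the inclusion, and let $N'$ be the image of $H^0j_!j^*N\to N$, a mixed Hodge submodule which agrees with $N$ on $Y\setminus0$. By adjunction $H^0j_!j^*N$ has no nonzero quotient supported at $0$, so neither has $N'$. Since $N'\cap\mathcal M\neq0$ and $\mathcal M$ is simple, $\mathcal M\subset N'$. The quotient $N'/\mathcal M$ is supported at $0$, hence zero. So $\mathcal M=N'$. By (S3) this Hodge module is pure, with strict support $Q$, and it has the normalized filtration on $Y\setminus0\supset\mathfrak g^{rs}\times\mathfrak t^r$. By (S1) and (S2),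
\begin{equation}\label{eq:induced}
F_k^{\mathrm{Hodge}}\mathcal M=\mathcal M\cap F_kN .
\end{equation}

\subsection{The filtration on $N$}

By \cite[Theorem 0.7]{Sa09}, for a weighted homogeneous isolated singularity $q=0$ with weights $w_i$, normalized so that $q$ has weight $1$,
\[
F_p\mathcal O(*Q)=\sum_{k\ge0}F_{p-k}\mathscr D\,\big(\mathcal O^{\ge k+1}q^{-k-1}\big)
\]
near the singular point, where $\mathcal O^{\ge\beta}$ is generated by the monomials $z^\nu$ with $\sum_iw_i(\nu_i+1)\ge\beta$. Here all $w_i=\frac12$, so the condition for $\beta=k+1$ is $|\nu|\ge2k-2$, and $\mathcal O^{\ge k+1}=\mathfrak m^{\max(0,2k-2)}$ with $\mathfrak m$ the maximal ideal at $0$.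

We claim that the terms with $k\ge2$ are superfluous. An element of $\mathfrak m^{2k-2}$ with $k\ge2$ is a sum $\sum z_if_i$ with $f_i\in\mathfrak m^{2k-3}$, and
\[
z_if_i\,q^{-k-1}=\tfrac1{2k}\big((\partial_if_i)\,q^{-k}-\partial_i(f_iq^{-k})\big)\in F_1\mathscr D\,\big(\mathfrak m^{2k-4}q^{-k}\big).
\]
So the $k$-th term is contained in the $(k-1)$-st, and by induction in the term with $k=1$. Therefore
\begin{equation}\label{eq:FN}
F_pN=F_p\mathscr D\,[q^{-1}]+F_{p-1}\mathscr D\,[q^{-2}].
\end{equation}
This holds near $0$ by what we have shown. On $Y\setminus0$ both sides are $\mathcal O((p+1)Q)/\mathcal O$ for $p\ge0$, and zero for $p<0$. Since $Y$ is affine, \eqref{eq:FN} also holds for global sections.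

\subsection{The quotient $N/\mathcal M$}

The second term in \eqref{eq:FN} need not be contained in $\mathcal M$, so we must determine which operators take $[q^{-2}]$ into $\mathcal M$.

\begin{lemma}\label{lem:delta}
$\{P\in\mathscr D:\ P[q^{-2}]\in\mathcal M\}=\sum_i\mathscr D z_i$.
\end{lemma}

\begin{proof}
The left-hand side is a left ideal. It contains each $z_i$, since
\begin{equation}\label{eq:zi}
z_i[q^{-2}]=-\tfrac12\partial_i[q^{-1}] .
\end{equation}
The left ideal $\sum\mathscr D z_i$ is maximal, because $\mathscr D/\sum\mathscr D z_i$ is the simple module of delta functions at $0$. So we only have to show that $[q^{-2}]\notin\mathcal M$.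

The group $O(4)$ acts on $\mathscr D$ and on $N$ compatibly and locally finitely, and $v=[q^{-1}]$ is invariant. Since $O(4)$ is reductive, the invariants of $\mathcal M=\mathscr D v$ are $\mathscr D^{O(4)}v$. By the first fundamental theorem of invariant theory, the $O(4)$-invariants in $\operatorname{gr}\mathscr D=\mathbb C[z,\zeta]$ are generated by $\sum z_i^2$, $\sum z_i\zeta_i$ and $\sum\zeta_i^2$. Hence $\mathscr D^{O(4)}$ is generated by $q$, the Euler field $E=\sum z_i\partial_i$, and $\Box$. These act on $v$ by the scalars $0$, $-2$ and $0$. So $\mathcal M^{O(4)}=\mathbb Cv$. The element $[q^{-2}]$ is invariant and not in $\mathbb Cv$, so it is not in $\mathcal M$.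
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:positive}{\rm(ii)}]
Let $m\in F_k^{\mathrm{Hodge}}\mathcal M$. By \eqref{eq:induced} and \eqref{eq:FN}, $m=P_1[q^{-1}]+P_2[q^{-2}]$ with $P_1\in F_k\mathscr D$ and $P_2\in F_{k-1}\mathscr D$. As $m$ and $P_1[q^{-1}]$ lie in $\mathcal M$, so does $P_2[q^{-2}]$, and Lemma~\ref{lem:delta} gives $P_2\in\sum\mathscr D z_i$. Write $P_2=\sum_{|\alpha|\le k-1}\partial^\alpha a_\alpha(z)$ with coefficients on the right. The class of $P_2$ in $\mathscr D/\sum\mathscr D z_i$ is that of $\sum a_\alpha(0)\partial^\alpha$, and the classes of the $\partial^\alpha$ form a basis; so $a_\alpha(0)=0$ for all $\alpha$. Hence $P_2=\sum_iR_iz_i$ with $R_i\in F_{k-1}\mathscr D$. By \eqref{eq:zi}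
\[
P_2[q^{-2}]=-\tfrac12\sum_iR_i\partial_i[q^{-1}]\in F_k\mathscr D\,[q^{-1}].
\]
Thus $m\in F_k\mathscr D\,[q^{-1}]=F_k^{\mathrm{ord}}\mathcal M$ by \eqref{eq:embed}. With (2), the two filtrations agree for $\mathfrak{sl}_2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gi} Victor Ginzburg, \emph{Isospectral commuting variety, the Harish-Chandra D-module, and principal nilpotent pairs}, arXiv:1108.5367 (2011).

\bibitem{Ri} Richardson, Compositio Math.\ \textbf{38} (1979).

\bibitem{Sa88} M. Saito, \emph{Modules de Hodge polarisables}, Publ.\ RIMS \textbf{24} (1988).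

\bibitem{Sa90} M. Saito, \emph{Mixed Hodge modules}, Publ.\ RIMS \textbf{26} (1990).

\bibitem{Sa09} M. Saito, \emph{On the Hodge filtration of Hodge modules}, Mosc.\ Math.\ J.\ \textbf{9} (2009).

\end{thebibliography}

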